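# Pre-injective algebraic cellular automata that are not surjective: dropping completeness or irreducibility

## 1. Algebraic cellular automata and pre-injectivity

Throughout, $K$ is an algebraically closed field. An *algebraic variety* over $K$ is a reduced $K$-scheme of finite type. It need not be irreducible. It is *complete* if it is proper over $K$. We write $X(K)$ for the set of $K$-points. For a finite set $M$, $X^M$ is the $K$-fibered product of copies of $X$ indexed by $M$, so that $X^M(K)=X(K)^M$. For example, $\mathbb P^1$ is complete, $\mathbb A^1$ is not, and the disjoint union $\mathbb P^1\sqcup\{*\}$ of a projective line and a point is complete with two irreducible components.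

**Definition (configurations).** Let $G$ be a group and $A$ a set. The configuration space is $A^G=\{c\colon G\to A\}$, on which $G$ acts by the shift $(gc)(h)=c(g^{-1}h)$. A *pattern* is a map $\Omega\to A$ with $\Omega\subset G$ finite. It *occurs* in a set of configurations if some member of the set restricts to it on $\Omega$.

For $G=\mathbb Z$ a configuration is a two-sided sequence of elements of $A$.

**Definition (cellular automaton).** A cellular automaton over $(G,A)$ is a map $\tau\colon A^G\to A^G$ for which there are a finite set $M\subset G$ (a memory set) and a map $\mu\colon A^M\to A$ (the local defining map) with $(\tau(c))(g)=\mu((g^{-1}c)|_M)$ for all $c$ and $g$.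

Since $(g^{-1}c)(m)=c(gm)$, this says
$$\tau(c)(g)=\mu\bigl((c(gm))_{m\in M}\bigr). \tag{1}$$
For $G=\mathbb Z$, $M=\{-1,0\}$, the value $\tau(c)(n)$ is computed from $c(n-1)$ and $c(n)$ by a rule that does not depend on $n$. All the automata that we construct have this shape. A memory set can always be enlarged: let $\mu$ ignore the new coordinates.

**Definition (algebraic cellular automaton).** Let $X$ be a variety over $K$ and $A=X(K)$. An algebraic cellular automaton over $(G,X,K)$ is a cellular automaton $\tau\colon A^G\to A^G$ that has a memory set $M$ whose local defining map $\mu\colon A^M=X^M(K)\to X(K)=A$ is induced by a morphism of $K$-schemes $f\colon X^M\to X$.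

Example: $G=\mathbb Z$, $X=\mathbb A^1$, $t\in K$ with $t\neq 0$, and $\tau(c)(n)=c(n)-t\,c(n-1)$. Here $f$ is the polynomial map $(c_{-1},c_0)\mapsto c_0-tc_{-1}$.

**Definition (pre-injective).** The map $\tau$ is pre-injective if, whenever $c_1,c_2\in A^G$ differ at only finitely many elements of $G$ and $\tau(c_1)=\tau(c_2)$, one has $c_1=c_2$.

Example: $\tau(c)(n)=c(n)-t\,c(n-1)$ is not injective, because both $c(n)=t^n$ and $c=0$ are sent to $0$. It is pre-injective. Suppose $c,c'$ differ at finitely many places, at least one, and have the same image. Let $n$ be the smallest place where they differ. Then $c(n)-c'(n)=t(c(n-1)-c'(n-1))=0$, a contradiction. By contrast, in characteristic $\ne 2$ the automaton $c(n)\mapsto c(n)^2$ is not pre-injective: change one entry from $1$ to $-1$.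

**Definition (amenable, locally finite).** A group is *amenable* if it carries a finitely additive probability measure, defined on all its subsets and invariant under left translation. It is *locally finite* if every finitely generated subgroup is finite.

Finite groups are amenable (use the uniform measure), and so is $\mathbb Z$. Subgroups of amenable groups are amenable. An infinite direct sum of copies of $\mathbb Z/2$ is locally finite. We use these textbook facts, and one theorem.

**Garden of Eden theorem (the direction we need).** If $G$ is amenable and $A$ is a *finite* set, every pre-injective cellular automaton $A^G\to A^G$ is surjective. References: Ceccherini-Silberstein, Machì, Scarabotti, Ann. Inst. Fourier 49 (1999); for arbitrary amenable groups, Ceccherini-Silberstein and Coornaert, *Cellular Automata and Groups*, Springer, Ch. 5.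

## 2. The Myhill property, and two hypotheses to test

The implication "pre-injective $\Rightarrow$ surjective" is called the Myhill property. The starting point is a theorem of Ceccherini-Silberstein, Coornaert and Phung, "On the Garden of Eden theorem for endomorphisms of symbolic algebraic varieties", arXiv:1803.08906 (2018).

**Theorem 1.** Let $G$ be an amenable group and $X$ an irreducible complete algebraic variety over $K$. Then every pre-injective algebraic cellular automaton over $(G,X,K)$ is surjective.

Can either hypothesis on $X$ be removed?

* (a) Let $G$ be amenable and $X$ irreducible, not assumed complete. Is every pre-injective algebraic cellular automaton over $(G,X,K)$ surjective?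
* (b) Let $G$ be amenable and $X$ complete, not assumed irreducible. Is every pre-injective algebraic cellular automaton over $(G,X,K)$ surjective?

Both answers are **no**. Here is what we prove.

**Theorem A.** Let $G$ be any group with an element of infinite order, for instance $G=\mathbb Z$.

1. If $K$ is countable (for example $\overline{\mathbb Q}$ or $\overline{\mathbb F}_p$), there is a pre-injective, non-surjective algebraic cellular automaton over $(G,\mathbb A^{10}_K,K)$.
2. If $\operatorname{char}K=p>0$ and $K$ is not algebraic over $\mathbb F_p$, there is a pre-injective, non-surjective algebraic cellular automaton over $(G,X,K)$ with $X$ an irreducible affine variety of dimension $3$, and a one-site pattern is already missing from its image.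

So the statement in (a) fails over every algebraically closed field of positive characteristic and over every countable algebraically closed field: a field of characteristic $p$ not covered by part 2 is $\overline{\mathbb F}_p$, which is countable.

**Theorem B.** Let $G$ have an element of infinite order. If $K$ is not algebraic over a finite field, there are a complete variety $X$ with two irreducible components and a pre-injective, non-surjective algebraic cellular automaton over $(G,X,K)$.

**Theorem C.** Let $K=\overline{\mathbb F}_p$, $G$ amenable, $X$ any variety, $\tau$ a pre-injective algebraic cellular automaton over $(G,X,K)$. Then every finite pattern occurs in the image of $\tau$. If $X$ is complete, reducible or not, then $\tau$ is surjective. Hence, for complete varieties and all amenable $G$, the Myhill property holds over $K$ if and only if $K$ is the algebraic closure of a finite field.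

**Proposition D.** If $G$ is locally finite, every pre-injective algebraic cellular automaton over $(G,X,K)$ is bijective, for every $X$ and $K$.

Questions (a) and (b) are universal statements, so Theorems A and B with the amenable group $G=\mathbb Z$ refute them. Two points are not settled by these arguments: whether counterexamples to (a) exist over uncountable fields of characteristic $0$, and what happens for infinite torsion amenable groups that are not locally finite.

## 3. Passing to subgroups, and groups that are too small

We first check that only the subgroup generated by the memory set matters.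

**Lemma 2.** Let $H\le G$, let $M\subset H$ be finite, and let $f\colon X^M\to X$ be a morphism. Let $\tau_H$ on $A^H$ and $\tau_G$ on $A^G$ be defined by (1) from the same data $(M,f)$. Then $\tau_G$ is surjective iff $\tau_H$ is, and pre-injective iff $\tau_H$ is.

*Proof.* If $A=\emptyset$ there is nothing to prove. Write $G=\bigsqcup_{r\in R}rH$ and, for $c\in A^G$, put $c_r(h)=c(rh)$. Then $c\mapsto(c_r)_{r}$ is a bijection $A^G\to\prod_{r\in R}A^H$. Since $M\subset H$,
$$\tau_G(c)(rh)=\mu\bigl((c(rhm))_{m}\bigr)=\mu\bigl((c_r(hm))_m\bigr)=\tau_H(c_r)(h).$$
So $\tau_G$ is the product of $R$ copies of $\tau_H$, which gives the claim on surjectivity.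

Suppose $\tau_H$ is pre-injective, and let $c,c'$ differ at finitely many places with $\tau_G(c)=\tau_G(c')$. For each $r$, $c_r$ and $c'_r$ differ at finitely many places and have the same image, so $c_r=c'_r$. Conversely, suppose $\tau_G$ is pre-injective, and let $b,b'\in A^H$ differ at finitely many places with $\tau_H(b)=\tau_H(b')$. Put $b$, respectively $b'$, on one coset, and the same configuration $b$ on every other coset in both cases. The two resulting configurations on $G$ differ at finitely many places and have the same image, so they are equal, and $b=b'$. $\square$

If $G$ contains an element of infinite order, it contains a copy of $\mathbb Z$. So for Theorems A and B it suffices to treat $G=\mathbb Z$.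

Now the smallest groups. For $G=\{1\}$, an algebraic cellular automaton is a map $A\to A$ induced by an endomorphism of $X$, and pre-injective means injective. For $X=\mathbb A^1$, an injective polynomial is nonconstant, hence surjective, since $K$ is algebraically closed. The general fact is a classical theorem (Ax, Pacific J. Math. 31 (1969); EGA IV 10.4.11): an endomorphism of a $K$-scheme of finite type that is injective on $K$-points is surjective on $K$-points. It yields Proposition D.

*Proof of Proposition D.* Let $G$ be locally finite and $M$ a memory set of $\tau$ as in the definition. The subgroup $H=\langle M\rangle$ is finite. The map $\tau_H\colon A^H\to A^H$ is induced by an endomorphism of the finite-type $K$-scheme $X^H$: its component at $h\in H$ is the projection $X^H\to X^M$ onto the coordinates $(hm)_{m\in M}$ followed by $f$. By Lemma 2, $\tau_H$ is pre-injective. As $H$ is finite, any two configurations differ at finitely many places, so $\tau_H$ is injective. By the theorem just recalled it is bijective. Since $\tau=\tau_G$ is a product of copies of $\tau_H$, it is bijective. $\blacksquare$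

So a counterexample needs an infinite finitely generated subgroup, and $\mathbb Z$ is the natural choice. It also needs a positive-dimensional $X$: a variety of dimension $0$ has finitely many points, and then the Garden of Eden theorem applies.

## 4. Recursions along $\mathbb Z$, and a map of 3-space that misses a line

The example of Section 1 shows a cheap way to get pre-injectivity. Let $Y=\mathbb A^r$, let $g\colon Y\to Y$ be *any* morphism, and set
$$\tau(y)(n)=y(n)-g(y(n-1)),\qquad n\in\mathbb Z.$$
This is pre-injective: at the smallest place $n$ where two configurations with equal images differ, one gets $y(n)-y'(n)=g(y(n-1))-g(y'(n-1))=0$. A preimage of $d$ is a two-sided solution of $y(n)=d(n)+g(y(n-1))$. Going to the right is always possible. Going to the left, one must solve $g(y(n-1))=y(n)-d(n)$, and this is where $g$ can cause trouble.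

If $r=1$ there is no trouble. A nonconstant polynomial $g$ is surjective on $K$, so start with any $y(0)$ and solve both ways. If $g$ is constant, $y(n)=d(n)+g$ is a solution. So we need $r\ge2$ and a non-surjective $g$. Here is one, with $r=3$ and coordinates $y=(u,v,w)$:
$$F(u,v,w)=(1+uv,\;u+v+uv^2,\;w),\qquad B=\{(0,0)\}\times K\subset K^3. \tag{2}$$

**Lemma 3.** Every fiber of $F\colon K^3\to K^3$ has at most $2$ points, and $F(K^3)\cap B=\emptyset$.

*Proof.* Let $F(u,v,w)=(c,a,w)$. Then $uv=c-1$ and $a=u+v(1+uv)=u+cv$. Hence
$$u^2-au+c(c-1)=u^2-(u+cv)u+c\,uv=0,$$
so $u$ takes at most two values once $(c,a)$ is fixed. Given $u$, the value of $v$ is determined: if $c\neq0$, then $v=(a-u)/c$; if $c=0$, then $uv=-1$, so $v=-1/u$. And $w$ is determined. This proves the first claim. If $c=a=0$, then $u=a-cv=0$, which contradicts $uv=c-1=-1$. This proves the second. $\square$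

In fact $F(K^3)$ is exactly the complement of $B$. If $c\ne0$, choose a root $u$ of $u^2-au+c(c-1)$ and put $v=(a-u)/c$; then $uv=(au-u^2)/c=c-1$ and $u+cv=a$. If $c=0$ and $a\neq0$, take $u=a$, $v=-1/a$; then $1+uv=0$ and $u+v(1+uv)=a$.

**What goes wrong with $g=F$ alone.** The automaton $\tau(y)(n)=y(n)-F(y(n-1))$ is pre-injective. Is it non-surjective because $F$ is? Not for that reason. A preimage of $d$ has $y(0)$ in the image of every composite
$$T_0F\,T_{-1}F\cdots T_{-k+1}F,\qquad T_n=\text{translation by }d(n),$$
and we would like to choose $d$ so that these images have no common point. Missing something at every step is not enough. In characteristic $\neq2$, choose $i\in K$ with $i^2=-1$, so $i\ne1$, and put $u=1/(1-i)$, $v=i$. Then $1+uv=1+i/(1-i)=u$ and $u+v+uv^2=v$. So $(u,v,w)$ is a fixed point of $F$, it lies in $F^k(K^3)$ for all $k$, and $d=0$ is in the image of $\tau$. The target $d$ has to work against the points of $K^3$, one after the other.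

Try then to expel a given point $p$ from the image of a composite $h$, by following $h$ with one more factor on the right. With $h=F$ and $p=(1,1,0)$ the fiber is $\{(0,1,0),(1,0,0)\}$: put $c=a=1$ in the proof above, so $u^2-u=0$ and $v=1-u$. The point $p$ leaves the image of $F\circ T\circ F$ exactly when $T^{-1}$ carries both points of this fiber outside $F(K^3)$, that is, into $B$. A translation preserves the difference $(1,-1,0)$ of the two points, while two points of $B$ have equal first two coordinates. So no translation does it. That is the exact point where the step fails: translations are too rigid to push a finite set with more than one point into the missed set. (This is the failure of one step. It does not show that a longer run of translations must fail, and it says nothing about smaller alphabets.)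

**The way past.** Let the target choose the *maps*, and not just translations. We enlarge the alphabet by parameters $z$ and let $\tau$ output $z$ unchanged. If the target has $z$-component $\zeta$, every preimage has $z=\zeta$, so $\zeta(n)$ dictates which map is applied at place $n$. We then need a family of maps, polynomial in $z$, that contains $F$ and enough bijections to carry *any* finite set into $B$ in finitely many moves. Having $B$ infinite makes this possible.

## 5. Theorem A(1): ten coordinates over a countable field

Let $K$ be countable, $G=\mathbb Z$, $Y=\mathbb A^3$, and $F,B$ as in (2).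

**Step 1: the automaton.** This step writes down one polynomial family that contains $F$ and six kinds of shears. Put
$$e_1=(1,0,0),\quad e_2=(0,1,0),\quad e_3=(0,0,u),\quad e_4=(0,0,v),$$
$$e_5=(vw,0,0),\quad e_6=(0,uw,0),\quad e_7=F(y)-y,$$
and define
$$g\colon\mathbb A^7\times\mathbb A^3\to\mathbb A^3,\qquad g(z,y)=g_z(y)=y+\sum_{i=1}^7z_ie_i(y).$$
This is a morphism. If $z$ has a single nonzero entry $z_7=1$, then $g_z=F$. If all entries other than $z_i$ vanish, $i\le6$, and $z_i=a$, then $g_z$ is the map $\rho_i^a(y)=y+ae_i(y)$. Let $X=\mathbb A^3\times\mathbb A^7=\mathbb A^{10}$, write a configuration as $(y,z)$, and define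
$$\tau(y,z)(n)=\bigl(y(n)-g(z(n),y(n-1)),\;z(n)\bigr),\qquad n\in\mathbb Z.$$
The local rule is polynomial in the values at $n-1$ and $n$, so $\tau$ is an algebraic cellular automaton over $(\mathbb Z,\mathbb A^{10},K)$ with memory set $\{-1,0\}$.

**Step 2: pre-injectivity.** This is the leftmost-difference argument. Suppose $(y,z)$ and $(y',z')$ differ at finitely many places and have the same image. Then $z=z'$. If $y\neq y'$, let $n$ be minimal with $y(n)\ne y'(n)$. Comparing images at $n$,
$$y(n)-y'(n)=g(z(n),y(n-1))-g(z(n),y'(n-1))=0,$$
because $y(n-1)=y'(n-1)$. This is a contradiction, so $y=y'$.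

**Step 3: moving finite sets into $B$.** This step supplies what translations could not do. For $i\le6$, the vector $e_i$ changes one coordinate and does not involve that coordinate. So $\rho_i^a$ is a bijection of $K^3$ with inverse $\rho_i^{-a}$. Explicitly,
$$\rho_1^a=(u+a,v,w),\quad \rho_2^a=(u,v+a,w),\quad\rho_3^a=(u,v,w+au),$$
$$\rho_4^a=(u,v,w+av),\quad\rho_5^a=(u+avw,v,w),\quad\rho_6^a=(u,v+auw,w).$$
Let $\Gamma$ be the group generated by all $\rho_i^a$, $i\le 6$, $a\in K$. Since inverses of generators are generators, each element of $\Gamma$ is a product of maps $\rho_i^a$.

**Lemma 4.** For every finite $\Phi\subset K^3$ there is $\theta\in\Gamma$ with $\theta(\Phi)\subset B$.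

*Proof.* The plan is to make the $w$-coordinates of the points of $\Phi$ distinct, and then to subtract suitable polynomials in $w$ from $u$ and $v$. So we first show that $\Gamma$ contains all maps
$$(u,v,w)\mapsto(u+q_1(w),\,v+q_2(w),\,w),\qquad q_1,q_2\in K[w]. \tag{3}$$
Let $U_{j,a}(u,v,w)=(u+aw^j,v,w)$ and $V_{j,a}(u,v,w)=(u,v+aw^j,w)$. We show by induction on $j\ge0$ that these lie in $\Gamma$ for all $a\in K$. For $j=0$, $U_{0,a}=\rho_1^a$ and $V_{0,a}=\rho_2^a$. Suppose the claim holds for $j$. Apply $V_{j,a}$, then $\rho_5^1$, then $V_{j,-a}$:
$$(u,v,w)\mapsto(u,v+aw^j,w)\mapsto(u+vw+aw^{j+1},v+aw^j,w)\mapsto(u+vw+aw^{j+1},v,w).$$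
Applying $\rho_5^{-1}$ subtracts $vw$ from the first coordinate, so $U_{j+1,a}=\rho_5^{-1}V_{j,-a}\rho_5^1V_{j,a}\in\Gamma$. In the same way, $U_{j,a}$, then $\rho_6^1$, then $U_{j,-a}$ gives
$$(u,v,w)\mapsto(u+aw^j,v,w)\mapsto(u+aw^j,v+uw+aw^{j+1},w)\mapsto(u,v+uw+aw^{j+1},w),$$
and $\rho_6^{-1}$ subtracts $uw$ from the second coordinate, so $V_{j+1,a}=\rho_6^{-1}U_{j,-a}\rho_6^1U_{j,a}\in\Gamma$. Composing the $U_{j,a}$ and $V_{j,a}$, which leave $w$ alone, gives all maps (3).

If $\Phi$ is empty, take $\theta$ to be the identity. Otherwise consider, for each pair of distinct points $(u,v,w),(u',v',w')$ of $\Phi$, the polynomial $(w-w')+a(u-u')+b(v-v')$ in the unknowns $a,b$. It is not the zero polynomial. The product of these finitely many polynomials is nonzero, and $K$ is infinite, so there are $a,b\in K$ at which none of them vanishes. For these $a,b$, the map $\rho_4^b\rho_3^a\colon(u,v,w)\mapsto(u,v,w+au+bv)$ sends the points of $\Phi$ to points with distinct third coordinates. By Lagrange interpolation there are $q_1,q_2\in K[w]$ for which (3) makes the first two coordinates of all these points zero. Let $\theta$ be the composite. $\square$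

**Step 4: what a preimage would give.** This step turns non-surjectivity into a statement about images of composites. For $\zeta\colon\mathbb Z\to K^7$ let $d(n)=(0,\zeta(n))$. If $\tau(y,z)=d$, then $z=\zeta$ and $y(n)=g_{\zeta(n)}(y(n-1))$ for all $n$. Going back $k$ steps from $n=0$ gives $y(0)=h_k(y(-k))$, where
$$h_k=g_{\zeta(0)}\circ g_{\zeta(-1)}\circ\cdots\circ g_{\zeta(-k+1)},\qquad h_0=\mathrm{id}.$$
So $y(0)\in\bigcap_{k\ge0}h_k(K^3)$. Since $h_{k+1}=h_k\circ g_{\zeta(-k)}$, we have $h_{k+1}(K^3)\subset h_k(K^3)$. (Equality holds whenever $g_{\zeta(-k)}$ is a bijection.) It remains to choose $\zeta$ so that the intersection is empty.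

**Step 5: expelling the points of $K^3$ one by one.** This step constructs $\zeta$, and it is the only place where countability is used. Put $\zeta(n)=0$ for $n>0$. Enumerate $K^3=\{p_1,p_2,\dots\}$. We construct inductively $0=k_0<k_1<k_2<\cdots$ and the values $\zeta(0),\zeta(-1),\dots,\zeta(-k_j+1)$ so that each $g_{\zeta(n)}$ with $n\le0$ is either some $\rho_i^a$ with $i\le6$, or $F$. Each of these maps has finite fibers, by Lemma 3 for $F$. So all $h_k$ have finite fibers.

Suppose the construction has reached $k_{j-1}$. The set $\Phi=h_{k_{j-1}}^{-1}(p_j)$ is finite. By Lemma 4 choose $\theta\in\Gamma$ with $\theta(\Phi)\subset B$, and write $\theta^{-1}=\rho^{(1)}\cdots\rho^{(r)}$ with each $\rho^{(s)}$ one of the maps $\rho_i^a$. Choose the next $r+1$ values $\zeta(-k_{j-1}),\zeta(-k_{j-1}-1),\dots$ so that the corresponding maps are $\rho^{(1)},\dots,\rho^{(r)},F$, in this order. Then $k_j=k_{j-1}+r+1$ and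
$$h_{k_j}=h_{k_{j-1}}\circ\theta^{-1}\circ F.$$
If $h_{k_j}(q)=p_j$ for some $q\in K^3$, then $\theta^{-1}(F(q))\in\Phi$, so $F(q)\in\theta(\Phi)\subset B$, contrary to Lemma 3. Hence $p_j\notin h_{k_j}(K^3)$, and so $p_j\notin h_k(K^3)$ for all $k\ge k_j$.

Every point of $K^3$ is some $p_j$. Therefore $\bigcap_kh_k(K^3)=\emptyset$, and $d$ has no preimage. $\blacksquare$

**Remark.** For this $\tau$ every finite pattern does occur in the image. Given target values on an interval $[m,m']$, let $z$ be the prescribed second component there, choose $y(m-1)$ arbitrarily, solve to the right up to $m'$, and fill in the rest arbitrarily. Every finite subset of $\mathbb Z$ lies in an interval. So $d$ is missed only as a whole.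

## 6. Theorem B: recording a lost bit on an elliptic curve

Now let $X$ be complete but reducible. Start with $Y=\mathbb P^1\sqcup\{*\}$ and the morphism
$$f\colon Y\to Y,\qquad f|_{\mathbb P^1}=\mathrm{id},\quad f(*)=\infty\in\mathbb P^1.$$
It misses $*$. Applying $f$ at every place gives a non-surjective automaton, but not a pre-injective one: the configuration that is $\infty$ everywhere, and the one that is $*$ at $0$ and $\infty$ elsewhere, have the same image. Exactly one bit is lost at each place, namely $\varepsilon(y)$, where $\varepsilon=0$ on $\mathbb P^1$ and $\varepsilon(*)=1$. Indeed $(f(y),\varepsilon(y))$ determines $y$, as $f$ is injective on $\mathbb P^1$ and on $\{*\}$. By Section 3, we cannot repair this on one site: an injective endomorphism is surjective. We must spread the lost bits along $\mathbb Z$. It suffices to recover a *finitely supported* difference of bit sequences, and such a difference can be encoded in one integer by powers of $2$. We store that integer as a multiple of a point of infinite order.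

**Step 1: a point of infinite order.** This step shows that if $K$ is not algebraic over a finite field, there are an elliptic curve $\mathcal E$ over $K$ and $Q\in\mathcal E(K)$ of infinite order.

*Characteristic $0$.* Take $\mathcal E\colon y^2=x^3-2$ and $Q=(3,5)$; indeed $25=27-2$. The tangent at $Q$ has slope $3\cdot 9/(2\cdot5)=27/10$, so the $x$-coordinate of $2Q$ is $(27/10)^2-6=129/100\notin\mathbb Z$. By the Nagell–Lutz theorem, torsion points of $\mathcal E(\mathbb Q)$ other than the origin have integral coordinates. So $2Q$ is not torsion, and neither is $Q$. Since $\mathcal E(\mathbb Q)\subset\mathcal E(K)$ is a subgroup, $Q$ has infinite order in $\mathcal E(K)$.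

*Characteristic $p$.* Take an elliptic curve over $\mathbb F_p$: $y^2+y=x^3$ for $p=2$ (the $y$-derivative of $y^2+y-x^3$ is $1$), $y^2=x^3-x$ for $p=3$, and $y^2=x^3+1$ for $p\ge5$ (in both cases the cubic has distinct roots). For $n\ge1$, multiplication $[n]$ is a finite morphism defined over $\mathbb F_p$. So its kernel is a finite $\mathbb F_p$-scheme $\operatorname{Spec}R$ with $\dim_{\mathbb F_p}R<\infty$. A $K$-point of the kernel is a homomorphism $R\to K$, whose image is a finite field. So torsion points have coordinates algebraic over $\mathbb F_p$. As $K$ is not algebraic over $\mathbb F_p$, choose $x_0\in K$ transcendental over $\mathbb F_p$, and solve for $y_0$ in the algebraically closed field $K$. Then $Q=(x_0,y_0)$ has infinite order.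

**Step 2: the automaton.** This step writes it down and sees that it is not surjective. Let $X=Y\times\mathcal E$. It is complete, with the two irreducible components $\mathbb P^1\times\mathcal E$ and $\{*\}\times\mathcal E$. Since $Y$ is a disjoint union, $f$ and $y\mapsto\varepsilon(y)Q$ are morphisms on $Y$. With $c=(y,s)$, define
$$\tau(y,s)(n)=\bigl(f(y(n)),\;s(n)-2s(n-1)-\varepsilon(y(n))Q\bigr),\qquad n\in\mathbb Z.$$
As the group law of $\mathcal E$ is given by morphisms, $\tau$ is an algebraic cellular automaton over $(\mathbb Z,X,K)$ with memory set $\{-1,0\}$. The first component never takes the value $*$, so $\tau$ is not surjective.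

**Step 3: pre-injectivity.** This step reads the bits back. Let $(y,s)$ and $(y',s')$ differ at finitely many places and have equal images. Put $\delta=s-s'$, with values in $\mathcal E(K)$, and $e=\varepsilon(y)-\varepsilon(y')$, with values in $\{-1,0,1\}$. Both are finitely supported. Comparing second components,
$$\delta(n)=2\delta(n-1)+e(n)Q\qquad\text{for all }n. \tag{4}$$
Since $\delta(n)=0$ for $n\ll0$, iterating (4) gives $\delta(N)=\bigl(\sum_{k\le N}2^{N-k}e(k)\bigr)Q$. For $N$ large, $\delta(N)=0$. As $Q$ has infinite order, the integer $\sum_{k\le N}2^{N-k}e(k)$ is $0$.

Suppose $e\neq0$. Let $k_0$ be the largest index with $e(k_0)\ne0$, and take $N\ge k_0$. Dividing by $2^{N-k_0}$ gives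
$$0=\sum_{k\le k_0}2^{k_0-k}e(k)=e(k_0)+2\cdot(\text{integer}),$$
which is impossible because $e(k_0)=\pm1$. So $e=0$. Then (4) reads $\delta(n)=2\delta(n-1)$ with $\delta(n)=0$ for $n\ll0$, so $\delta=0$. Finally $f(y)=f(y')$ and $\varepsilon(y)=\varepsilon(y')$ at each place give $y=y'$. $\blacksquare$

**Remark (the hypothesis on $K$ is used).** If $mQ=0$ with $m\ge1$, the same formula is not pre-injective. Write $m=\sum_{j=0}^rb_j2^j$ in binary. Let $y(k)=*$ for those $k\in\{0,\dots,r\}$ with $b_{r-k}=1$, and $y=\infty$ elsewhere; let $y'=\infty$ everywhere and $s'=0$. Then $e(k)=b_{r-k}$ for $0\le k\le r$ and $e=0$ elsewhere. Define $s$ by $s(n)=0$ for $n<0$ and $s(n)=2s(n-1)+e(n)Q$. Then $s(r)=\sum_{k=0}^r2^{r-k}b_{r-k}Q=mQ=0$, so $s$ is finitely supported, and $(y,s)\neq(y',s')$ have the same image. Over $\overline{\mathbb F}_p$ every point of an elliptic curve is torsion, since it lies in a finite group of points over a finite field. Theorem C will show that over $\overline{\mathbb F}_p$ no other construction works either.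

## 7. Theorem A(2): an irreducible affine surface and an Artin–Schreier map

Let $\operatorname{char}K=p>0$ and let $t\in K$ be transcendental over $\mathbb F_p$. We want to imitate Section 6 on an irreducible variety. There, $f$ missed a point and lost one bit. Here, a natural map that loses little is $x\mapsto x^p-x$ on $\mathbb A^1$, which loses an element of $\mathbb F_p$. An element of $\mathbb F_p$ can be recorded with powers of $t$ in place of powers of $2$. But $x\mapsto x^p-x$ is surjective. So we place over the $x$-line a surface whose fibers jump from one line to two, and we let $f$ carry a one-line fiber into a two-line fiber.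

**Step 1: the surface.** This step defines it and checks irreducibility. Let
$$E=\{(x,w,z)\in\mathbb A^3:\ (x^p-x)z=w^2+w\}.$$
The polynomial $(x^p-x)z-(w^2+w)$ has degree $1$ in $z$, and its coefficients $x^p-x$ and $w^2+w$ are coprime in $K[x,w]$. By Gauss's lemma it is irreducible, in $K[x,w,z]$ and equally in $K[x,w,z,s]$. So $E$ is an irreducible affine surface, and $X=E\times\mathbb A^1$ is an irreducible affine variety of dimension $3$. Over $x\notin\mathbb F_p$ the fiber of $E$ is one line ($w$ is free and $z$ is determined). Over $x\in\mathbb F_p$ it is two lines ($w\in\{0,-1\}$ and $z$ is free).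

**Step 2: the map $f\colon E\to E$.** This step writes $f$ and checks that it lands in $E$. Put
$$f(x,w,z)=\bigl(y,\ (1-y^{p-1})w,\ y^{p-2}w^2-z\bigr),\qquad y=x^p-x,$$
with $y^0=1$ if $p=2$. Let $m=y^{p-1}$, $W=(1-m)w$, $Z=y^{p-2}w^2-z$. On $E$ we have $yz=w^2+w$, so
$$yZ=mw^2-yz=(m-1)w^2-w.$$
Since $y^p-y=(m-1)y$,
$$(y^p-y)Z=(m-1)\bigl((m-1)w^2-w\bigr)=(1-m)^2w^2+(1-m)w=W^2+W.$$
So $f(x,w,z)\in E$.

**Step 3: $f$ misses a point.** This gives the missing one-site pattern. The point $(1,-1,0)$ lies in $E$, because both sides of the equation vanish. If the first coordinate $y$ of $f(x,w,z)$ is $1$, the second is $(1-1)w=0\neq-1$. So $(1,-1,0)\notin f(E)$. In terms of fibers: over $y=1$ there are two lines, $w=0$ and $w=-1$, and $f$ only meets the first.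

**Step 4: what $f$ loses.** This step shows that an element of $\mathbb F_p$ is all that is lost. Claim: if $f(x,w,z)=f(x',w',z')$ for two points of $E$, then $x-x'\in\mathbb F_p$, $w=w'$ and $z=z'$. The first coordinate gives $x^p-x=x'^p-x'=y$, so $(x-x')^p=x-x'$, that is, $x-x'\in\mathbb F_p$. If $y^{p-1}\neq1$, the second coordinate gives $w=w'$, and then the third gives $z=z'$. If $y^{p-1}=1$, then $y\ne0$, $y^{p-2}=y^{-1}$, and $z=y^{-1}(w^2+w)$. So the third coordinate of $f(x,w,z)$ is
$$y^{-1}w^2-y^{-1}(w^2+w)=-y^{-1}w,$$
and likewise $-y^{-1}w'$ for the other point. Hence $w=w'$, and then $z=z'$.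

**Step 5: the automaton and its pre-injectivity.** This step records the lost element of $\mathbb F_p$ in an additional coordinate $s$. Write a configuration with values in $X$ as $(\epsilon,s)$, with $\epsilon(n)=(x(n),w(n),z(n))\in E$ and $s(n)\in K$, and put
$$\tau(\epsilon,s)(n)=\bigl(f(\epsilon(n)),\;s(n)-t\,s(n-1)-x(n)\bigr),\qquad n\in\mathbb Z.$$
This is an algebraic cellular automaton over $(\mathbb Z,X,K)$. By Step 3, no configuration in the image has first component $(1,-1,0)$ at any place. So already a one-site pattern is missing, and $\tau$ is not surjective.

Let $(\epsilon,s)$ and $(\epsilon',s')$ differ at finitely many places and have equal images. Put $\delta=s-s'$ and $e=x-x'$; both are finitely supported. By Step 4, $w=w'$, $z=z'$ and $e(n)\in\mathbb F_p$ for all $n$. Comparing second components, $\delta(n)=t\,\delta(n-1)+e(n)$. Since $\delta(n)=0$ for $n\ll0$, we get, for $N$ large,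
$$0=\delta(N)=\sum_{k\le N}t^{N-k}e(k).$$
Take $N$ also at least as large as every index in the support of $e$. The right side is a polynomial in $t$ with coefficients $e(k)\in\mathbb F_p$, and $t$ is transcendental over $\mathbb F_p$, so $e=0$. Then $\delta(n)=t\,\delta(n-1)$ with $\delta(n)=0$ for $n\ll0$, so $\delta=0$. Hence $(\epsilon,s)=(\epsilon',s')$. $\blacksquare$

Together with Section 5, this covers all algebraically closed fields of positive characteristic.

## 8. Theorem C: points over finite fields, and properness

Let $K=\overline{\mathbb F}_p$, $G$ amenable, and $\tau$ pre-injective over $(G,X,K)$ with memory set $M$ and morphism $f\colon X^M\to X$. Enlarging $M$, we assume $M\neq\emptyset$. If $X=\emptyset$, then $A^G=\emptyset$ and there is nothing to prove.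

The reason for hoping is that $A=X(K)$ is an increasing union of finite sets, and that $\tau$ preserves many of them. On each, the classical Garden of Eden theorem applies. This gives finite patterns. Passing from patterns to whole configurations needs a compactness argument, and completeness of $X$ supplies it. By Theorem A(1) for $\overline{\mathbb F}_p$, that passage can fail when $X$ is not complete.

**Step 1: descent to finite alphabets.** This step finds finite sub-automata. $X$ and $f$ are of finite presentation over $K$, so they are defined over a finite field (EGA IV 8.8.2): there are a finite field $\mathbb F_q\subset K$, a scheme $X_0$ of finite type over $\mathbb F_q$ with $X=X_0\times_{\mathbb F_q}K$, and a morphism $f_0\colon X_0^M\to X_0$ that induces $f$. Put $A_m=X_0(\mathbb F_{q^m})$, viewed inside $X_0(K)=X(K)=A$. Then: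

* each $A_m$ is finite, as $X_0$ is of finite type;
* $A_m\subset A_{mm'}$, because $\mathbb F_{q^m}\subset\mathbb F_{q^{mm'}}$;
* $A=\bigcup_mA_m$, because the image in $X_0$ of a $K$-point is a closed point, with finite residue field;
* $\mu(A_m^M)\subset A_m$, because $f_0$ maps $\mathbb F_{q^m}$-points to $\mathbb F_{q^m}$-points.

So $\tau$ restricts to a cellular automaton $\tau_m\colon A_m^G\to A_m^G$ with memory set $M$ and finite alphabet. It is pre-injective, being a restriction of $\tau$. By the Garden of Eden theorem, $\tau_m$ is surjective.

**Step 2: every finite pattern occurs.** Let $d\in A^G$ and let $\Omega\subset G$ be finite and nonempty. The set $d(\Omega)$ is finite, so by the second and third points it lies in one $A_m$: take for $m$ a common multiple of the indices needed. Extend $d|_\Omega$ to an element of $A_m^G$. By Step 1 it equals $\tau_m(c)=\tau(c)$ for some $c\in A_m^G$. So $d|_\Omega$ occurs in $\tau(A^G)$. This is the first claim of Theorem C.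

From now on, let $X$ be complete.

**Step 3: reduction to countable $G$.** This lets us exhaust $G$ by a sequence of finite sets. The subgroup $\langle M\rangle$ is countable, and amenable as a subgroup of $G$. By Lemma 2, pre-injectivity and surjectivity are unaffected when $G$ is replaced by $\langle M\rangle$. So let $G$ be countable, choose nonempty finite sets $F_0\subset F_1\subset\cdots$ with union $G$, and put $E_n=F_nM$. Since $M\ne\emptyset$, $\bigcup_nE_n=GM=G$.

**Step 4: partial solutions form closed sets.** This step sets up an inverse system. Fix $d\in A^G$. Let
$$V_n=\bigl\{u\in X^{E_n}(K):\ \mu\bigl((u(gm))_{m\in M}\bigr)=d(g)\ \text{for all }g\in F_n\bigr\}.$$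
This is the preimage of the closed point $d|_{F_n}$ under a morphism $X^{E_n}\to X^{F_n}$, so it is Zariski closed. It is nonempty: by Step 2 there is $c$ with $\tau(c)|_{F_n}=d|_{F_n}$, and then $c|_{E_n}\in V_n$. For $k\ge n$, restriction from $E_k$ to $E_n$ gives a map $\pi_{n,k}\colon V_k\to V_n$, because $F_n\subset F_k$, and $\pi_{n,l}=\pi_{n,k}\circ\pi_{k,l}$ for $n\le k\le l$.

**Step 5: images stabilize.** Here completeness enters. The projection $X^{E_k}\to X^{E_n}$ is proper, since $X$ is, hence closed. If $Z\subset X^{E_k}$ is closed, then every $K$-point in the image of $Z$ has a nonempty fiber in $Z$, of finite type over $K$, and this fiber has a $K$-point. So the image of $Z(K)$ is the set of $K$-points of a closed set. Therefore $\pi_{n,k}(V_k)$ is closed in $X^{E_n}(K)$. For fixed $n$, the sets $\pi_{n,k}(V_k)$, $k\ge n$, are nonempty, closed and decreasing. As $X^{E_n}$ is noetherian, they stabilize to a nonempty set $V_n'$.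

**Step 6: assembling a preimage.** We lift compatibly through the sets $V'_n$. For $k$ large enough for both $n$ and $n+1$,
$$\pi_{n,n+1}(V'_{n+1})=\pi_{n,n+1}\bigl(\pi_{n+1,k}(V_k)\bigr)=\pi_{n,k}(V_k)=V'_n.$$
So $V'_{n+1}\to V'_n$ is surjective. Choose $u_0\in V'_0$, then $u_1\in V'_1$ restricting to $u_0$, and so on. As $\bigcup_nE_n=G$, the $u_n$ define $c\in A^G$ with $c|_{E_n}=u_n$ for all $n$. For $g\in F_n$, the definition of $V_n$ gives $\tau(c)(g)=d(g)$. Hence $\tau(c)=d$, and $\tau$ is surjective.

**Step 7: the dichotomy.** This step combines Theorems B and C. If $K$ is the algebraic closure of a finite field, we have just shown that the Myhill property holds for all complete varieties over $K$ and all amenable $G$. If the algebraically closed field $K$ is not the algebraic closure of a finite field, then it is not algebraic over a finite field, and Theorem B with the amenable group $G=\mathbb Z$ gives a complete variety for which the property fails. $\blacksquare$
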